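# Permutation bases for the rational homology of $\overline M_{0,n}$

## 1. The permutation theorem for $H_{2k}(\overline M_{0,n},\mathbb Q)$

**Theorem 1.** For all $n\ge 3$ and $k\ge 0$, the homology group $H_{2k}(\overline M_{0,n},\mathbb Q)$ is a permutation representation of $S_n$.

Here $\overline M_{0,n}$ is the moduli space of stable $n$-marked genus-zero curves. Such a curve is a connected nodal curve whose components are copies of $\mathbb P^1$ arranged in a tree, with $n$ distinct marked smooth points, such that every component carries at least three special points (nodes or marked points). The space $\overline M_{0,n}$ is a smooth projective variety of dimension $n-3$. The group $S_n$ acts on it by permuting the marked points, hence acts on each $H_{2k}(\overline M_{0,n},\mathbb Q)$.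

A finite-dimensional representation $V$ of a finite group $G$ is a permutation representation if it has a basis $B$ such that the action of $G$ maps $B$ to itself. Equivalently, $V\cong\mathbb Q[X]$ for a finite $G$-set $X$. For instance $\overline M_{0,3}$ is a point, and $\overline M_{0,4}\cong\mathbb P^1$ has $H_0$ and $H_2$ both trivial. The sign representation of $S_2$ is not a permutation representation: a $G$-set $X\neq\emptyset$ gives the nonzero invariant vector $\sum_{x\in X}x$, and the sign representation has no nonzero invariant.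

The question whether Theorem 1 holds comes from Rohini Ramadas and Rob Silversmith, "Two-dimensional cycle classes on $\overline{\mathcal{M}_{0,n}}$", arXiv:2004.05491 (2020). Farkas and Gibney gave a permutation basis for $H_{2(n-4)}(\overline M_{0,n},\mathbb Q)$, the case of divisors. Poincaré duality gives $S_n$-equivariant isomorphisms $H_{2k}\cong H_{2(n-3-k)}$, so this also covers $k=1$.

Two remarks on the strength of the statement. It asserts the existence of a permuted basis and says nothing about basis vectors being classes of natural subvarieties. And $\mathbb Q$ cannot be replaced by $\mathbb Z$: Proposition 17, at the end, shows that $H_2(\overline M_{0,5},\mathbb Z)$ has no permuted $\mathbb Z$-basis.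

Characters of $S_n$ are real, so every representation of $S_n$ is self-dual and $H_{2k}\cong(H^{2k})^*\cong H^{2k}$. From now on we work with $H^{2k}=H^{2k}(\overline M_{0,n},\mathbb Q)$ and assume $0\le k\le n-3$, since otherwise it vanishes.

## 2. $S_n$-sets and symmetric functions

Let $\Lambda$ be the ring of symmetric functions over $\mathbb Q$, completed with respect to degree, with coefficients in $\mathbb Q[q]$ where needed. A representation $V$ of $S_n$ has the Frobenius characteristic
$$\mathrm{ch}\,V=\frac1{n!}\sum_{\sigma\in S_n}\mathrm{Tr}(\sigma|V)\,p_{\lambda(\sigma)},$$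
where $p_{\lambda(\sigma)}$ is the product of the power sums $p_i$ over the cycle lengths $i$ of $\sigma$. It determines $V$ up to isomorphism, and we identify $V$ with it. The trivial representation of $S_n$ is $h_n$. A finite $S_n$-set is identified with its permutation representation.

Let $V$ be a functor from finite sets with bijections to (graded) representations or (graded) finite sets; its characteristic is $\sum_n\mathrm{ch}\,V[n]$, with $q$ recording the grading. Products of characteristics correspond to $I\mapsto\bigoplus_{I=A\sqcup B}V[A]\otimes V'[B]$. Plethysm $f[g]=f\circ g$ is determined by the following: $p_r\circ p_i=p_{ri}$, $p_r\circ q=q^r$, the map $g\mapsto p_r\circ g$ is a ring homomorphism, and for fixed $g$ the map $f\mapsto f[g]$ is a ring homomorphism. If $V[\emptyset]=0$, then $h_j[V]$ is the characteristic of sets of $j$ structures placed on the blocks of a partition into $j$ blocks. For representations, $h_2[V]$ and $e_2[V]$ correspond to $\bigoplus_{\{A,B\}}V[A]\otimes V[B]$ over unordered pairs with $A\sqcup B=I$, where interchanging the two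 factors carries the sign $+$, respectively $-$. We use
$$h_2[f]=\tfrac12(f^2+p_2\circ f),\qquad e_2[f]=\tfrac12(f^2-p_2\circ f).$$

Write $H=\mathrm{Exp}=\sum_{m\ge0}h_m$ and $H^-=\sum_m(-1)^mh_m$. Since $H=\exp(\sum_r p_r/r)$ and $H^-=\exp(\sum_r(-1)^rp_r/r)$, the product is $\exp(\sum_{r}p_{2r}/r)=p_2\circ H$. In degree $r$ this says
$$\sum_{i=0}^r(-1)^ih_ih_{r-i}=\begin{cases}p_2\circ h_{r/2}&r\text{ even},\\0&r\text{ odd}.\end{cases}\tag{1}$$

**Definition (the set $\mathcal P$).** $\mathcal P\subset\Lambda$ is the set of characteristics of finite $S_n$-sets, and finite sums of these.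

$\mathcal P$ is closed under sums and products. If $f\in\mathcal P$ is homogeneous of degree $\ge1$, then $h_j[f]\in\mathcal P$, because it counts sets of $j$ structures. Theorem 1 says $\mathrm{ch}\,H^{2k}\in\mathcal P$.

For example, $h_3^2$ is the set of ordered pairs of complementary 3-subsets of a 6-set ($20$ elements) and $h_2[h_3]$ the set of unordered pairs ($10$ elements). Subtraction is dangerous. The difference $h_3^2-h_2[h_3]=e_2[h_3]$ is a representation of dimension $10$, but it is not in $\mathcal P$. Indeed $S_6$ is transitive on the unordered pairs and an element interchanging the two blocks of a pair can be chosen to act by $-1$ on its line, so there is no nonzero invariant.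

## 3. A recursion from the points of the universal curve

Let $M_n=\sum_kq^k\,\mathrm{ch}\,H^{2k}(\overline M_{0,n})$. For $m\ge2$ let $F_m=\sum_kq^k\,\mathrm{ch}\,H^{2k}(\overline M_{0,m+1})|_{S_m}$, and put $F=\sum_{m\ge2}F_m$. The subscript $n$ on a series means its part of degree $n$.

**Proposition 2.** For $n\ge3$: $(1+q)M_n=F_n-q\,(e_2[F])_n$.

The map $\overline M_{0,n+1}\to\overline M_{0,n}$ forgetting the last point is the universal curve. If all its fibres were $\mathbb P^1$, we would get $F_n=(1+q)M_n$. The correction comes from the nodes, and $e_2$ appears because the two branches at a node are unordered.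

Check for $n=4$: $M_4=(1+q)h_4$. The surface $\overline M_{0,5}$ is the blow-up of $\mathbb P^2$ at four points permuted by $S_4$, so $F_4=h_4+q(h_4+h_3h_1)+q^2h_4$. By (1) with $r=4$, $p_2\circ h_2=2h_4-2h_3h_1+h_2^2$, so $(e_2[F])_4=e_2[h_2]=h_3h_1-h_4$. The right side is $h_4+2qh_4+q^2h_4=(1+q)^2h_4$, as it should be.

*Proof.*

**Step 1.** *This step turns traces into numbers of points.* Fix a prime $p$ and put $\nu=p^r$. The space $X_n=\overline M_{0,n}$ is smooth and projective over $\mathbb Z$ with $S_n$-action. By smooth proper base change and comparison, the $\ell$-adic cohomology ($\ell\ne p$) of $X_n\otimes\overline{\mathbb F}_p$ is $S_n$-equivariantly $H^*(X_n(\mathbb C),\mathbb Q)\otimes\mathbb Q_\ell$. By Keel (Trans. AMS 330, 1992) it is generated by the classes of boundary divisors. These divisors are smooth over $\mathbb Z$, so their classes specialize to classes of divisors defined over $\mathbb F_p$. Hence there is no odd cohomology, and Frobenius acts on $H^{2i}$ by $p^i$.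

For $\sigma\in S_n$ let $\phi=\sigma\,\mathrm{Fr}^r$, where $\mathrm{Fr}$ is the Frobenius over $\mathbb F_p$. It commutes with $\sigma$, and $\phi$ is the Frobenius of a twisted form of $X_n$ over $\mathbb F_\nu$. By the Lefschetz trace formula, and because characters of $S_n$ are real,
$$N_n(\sigma,\nu):=\#X_n(\overline{\mathbb F}_p)^\phi=\sum_i\nu^i\,\mathrm{Tr}(\sigma|H^{2i}).$$

**Step 2.** *This step counts the fixed points in one fibre of the universal curve.* Regard $\sigma\in S_n\subset S_{n+1}$. Every point of $X_{n+1}^\phi$ lies over a point $x\in X_n^\phi$. The fibre over $x$ is a tree $C_x$ of $\mathbb P^1$'s, and $\phi$ acts on it as the Frobenius of an $\mathbb F_\nu$-form. Let $v$ be the number of $\phi$-fixed components, $e_+$ and $e_-$ the numbers of fixed nodes whose branches are preserved, respectively swapped, and $\delta_x=e_+-e_-$.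

A fixed component is a form of $\mathbb P^1$ over the finite field $\mathbb F_\nu$, so it is split and has $\nu+1$ fixed points. A fixed node with preserved branches lies on two fixed components and is counted twice in $(\nu+1)v$. A fixed node with swapped branches lies on no fixed component. A fixed point on a non-fixed component $C$ also lies on $\phi(C)\ne C$, so it is a node with swapped branches. Hence there are $(\nu+1)v-e_++e_-=(\nu+1)v-\delta_x$ fixed points.

The dual graph of $C_x$ is a tree, hence contractible, so the Lefschetz number of the automorphism induced by $\phi$ is $1$. On cellular chains the trace is $v$ on vertices and $e_+-e_-$ on edges, so $1=v-\delta_x$. The number of fixed points is therefore $(\nu+1)(1+\delta_x)-\delta_x=1+\nu+\nu\delta_x$, and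
$$N_{n+1}(\sigma,\nu)=(1+\nu)N_n(\sigma,\nu)+\nu\sum_{x\in X_n^\phi}\delta_x.$$

**Step 3.** *This step identifies $\sum_x\delta_x$ with the character of $e_2[F]$.* Pairs ($x$, node of $C_x$) correspond to unordered pairs $\{(I,x'),(J,x'')\}$ with $I\sqcup J=[n]$, $|I|,|J|\ge2$, $x'\in X_{I\cup*}$, $x''\in X_{J\cup*}$: cut the curve at the node. If $\sigma$ preserves $I$ and $J$, the fixed pairs contribute the product $N_{I\cup *}(\sigma|_I,\nu)N_{J\cup *}(\sigma|_J,\nu)$. If $\sigma$ swaps $I$ and $J$, a fixed pair has $x''=\phi(x')$ with $x'$ fixed by $\phi^2$, and each has swapped branches, so they contribute $-N_{I\cup*}(\sigma^2|_I,\nu^2)$.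

On the other side let $V[I]=\bigoplus_kH^{2k}(X_{I\cup*})$ for $|I|\geq 2$. The trace of $\sigma$ on the summand $V[I]\otimes V[J]$ of $e_2[V]$ is the product of the traces if $I,J$ are preserved. If they are swapped, it is the trace of $v\otimes w\mapsto-\sigma w\otimes\sigma v$, which is $-\mathrm{Tr}(\sigma^2|V[I])$. The diagonal entries come from $v,w$ of the same degree, so here the grading is doubled ($q\mapsto q^2$). Hence $\sum_x\delta_x$ is the character of $(e_2[F])_n$ at $\sigma$ with $q=\nu$.

So the claimed identity holds for characters at $q=\nu=p^r$, for every $r\ge1$. Both sides are polynomials in $q$, so it holds identically. $\square$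

## 4. Forests as a basis of $H^*(\overline M_{0,m+1})$

**Definition (trees and forests).** A *tree* on a finite nonempty set $I$ is: if $|I|=1$, the *leaf*; and for $|I|\ge3$ a pair $x=(Q,e)$, where $Q$ is a set of trees on the blocks of a partition of $I$ into $|Q|\ge3$ blocks and $1\le e\le|Q|-2$. The number $e$ is the *label* and the elements of $Q$ are the *children* of $x$. There is no tree on a set of two elements. A *forest* $R$ on $I$ is a set of trees on the blocks of a partition of $I$, and $|R|$ is the number of its trees. Put $d(\text{leaf})=0$, $d(Q,e)=d(Q)+e$, with $d$ additive on forests. $B_k[I]$ is the set of forests on $I$ with $d=k$.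

Note that the elements of a forest are its top-level trees; a child of a tree in $R$ is not an element of $R$.

Example: on a $4$-element set there is one forest with $d=0$ (four leaves). There are five with $d=1$: a tree with three leaf children and label $1$ together with a leaf (four ways), and the tree with four leaf children and label $1$. There is one with $d=2$, the tree with four leaf children and label $2$. The numbers $1,5,1$ are the Betti numbers of $\overline M_{0,5}$.

Let $G$ and $B$ be the characteristics, graded by $q^d$, of trees and of forests (including the empty forest). Then $B=\mathrm{Exp}[G]$.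

**Proposition 3.** For $m\ge2$, $H^{2k}(\overline M_{0,m+1})\cong\mathbb Q[B_k[m]]$ as $S_m$-representations. Hence $B=1+p_1+F$.

*Proof.* $\overline M_{0,m+1}$ is, $S_m$-equivariantly, the projective wonderful model of the braid arrangement with minimal building set $\{S\subset[m]:|S|\ge2\}$, where $S$ stands for the partition of $[m]$ whose only nontrivial block is $S$. By De Concini–Procesi (Selecta Math. 1, 1995) its cohomology ring has generators $x_S$ and relations $\prod x_{S_i}=0$ for non-nested $\{S_i\}$, and $\sum_{S\supseteq\{i,j\}}x_S=0$ for all $i\ne j$. For $S\ne[m]$, $x_S$ is the class of the boundary divisor $D_S$. The class $x_{[m]}=-\sum_{S\supseteq\{i,j\},S\ne[m]}x_S$ is the same for every pair $i,j$, hence invariant. So $S_m$ permutes the $x_S$.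

Nested here means laminar: any two members are disjoint or one contains the other. By Feichtner–Yuzvinsky (Invent. Math. 155, 2004) a basis is given by the monomials $\prod x_S^{d_S}$ supported on nested families with
$$1\le d_S\le\mathrm{rk}(S)-\mathrm{rk}(\text{join of the members}\subsetneq S)-1 .$$
Let $S_1,\dots,S_r$ be the maximal members properly contained in $S$. In the partition lattice $\mathrm{rk}(S)=|S|-1$, and the join of the smaller members has rank $\sum(|S_i|-1)$. So the right side is $|S|-1-\sum(|S_i|-1)-1=m_S-2$, where $m_S=|S|-\sum|S_i|+r$ is the number of children of $S$: the $S_i$ and the remaining singletons. Thus the monomials are exactly the forests: the members of the family are the leaf sets of the nonleaf trees occurring at any depth, labelled by $d_S$. The degree is $d$, and $S_m$ permutes this basis as it permutes forests.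

The series $1+p_1$ accounts for the empty forest and the single leaf, and $B=1+p_1+F$ follows. $\square$

Proposition 3 settles the action of $S_m$ on $\overline M_{0,m+1}$. The theorem asks for one more symmetry than this, and Proposition 2 is what brings it in.

## 5. Subtracting the even trees

**Definition (even, odd).** A nonleaf tree $(Q,e)$ is *even* if $e\equiv|Q|\pmod2$, and *odd* otherwise.

A tree with $3$ leaf children and label $1$ is even; one with $4$ leaf children and label $1$ is odd.

**Proposition 4.** For $n\ge3$: $H^{2k}(\overline M_{0,n})\cong\mathbb Q[B_k[n]]-\mathbb Q[\{(R,x):R\in B_k[n],\ x\in R\text{ even}\}]$.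

*Proof.*

**Step 1.** *This step relates forests weighted by their number of trees to $F$.* Let $A=\mathrm{Exp}[qG]=\sum_jq^jh_j[G]$. We claim
$$A=1+qp_1+q^2F.\tag{2}$$
The empty forest and the leaf contribute $1+qp_1$ to $A$. Every other forest is either a forest $S$ with $j=|S|\ge2$ trees, or a single nonleaf tree $(S,e)$ with $1\le e\le j-2$, where again $j=|S|\geq 2$. For fixed $S$ these together contribute $q^{d(S)}(q^j+q^2+\dots+q^{j-1})$ to $A$ and $q^{d(S)}(1+q+\dots+q^{j-2})$ to $F=B-1-p_1$. The first is $q^2$ times the second.

**Step 2.** *This step computes $h_2[B]$ and $e_2[B]$.* By $HH^-=p_2\circ H$ we have $h_2[H]=\frac12(H^2+HH^-)=H\sum_{j\text{ even}}h_j$ and $e_2[H]=H\sum_{j\text{ odd}}h_j$. Composing with $G$,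
$$h_2[B]=B\sum_{j\text{ even}}h_j[G],\qquad e_2[B]=B\sum_{j\text{ odd}}h_j[G].$$

**Step 3.** *This step inserts everything into Proposition 2.* From $e_2[f-g]=e_2[f]-fg+h_2[g]$ and $F=B-(1+p_1)$ we get $e_2[F]=e_2[B]-(1+p_1)B+h_2[1+p_1]$, and the last term has degree $\le2$. So for $n\ge3$ Proposition 2 reads
$$(1+q)M_n=\big[(1+q)B+qp_1B-q\,e_2[B]\big]_n .$$
By (2), $A=(1-q^2)+q(1-q)p_1+q^2B$. Multiply the previous line by $1-q$, replace $(1-q^2)B+q(1-q)p_1B$ by $AB-q^2B^2$, and use $B^2=h_2[B]+e_2[B]$:
$$(1-q^2)M_n=\big[AB-q\,e_2[B]-q^2h_2[B]\big]_n=\Big[B\sum_jh_j[G]\,(q^j-q^{\epsilon_j})\Big]_n,$$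
with $\epsilon_j=1$ for $j$ odd and $\epsilon_j=2$ for $j$ even.

**Step 4.** *This step divides by $1-q^2$.* For $j=0$ the factor is $1-q^2$, for $j=1,2$ it is $0$. For $j\ge3$, $q^j-q^{\epsilon_j}=-(1-q^2)\sum_eq^e$ with $1\le e\le j-2$, $e\equiv j\pmod2$. So
$$M_n=\Big[B-B\sum_{j\ge3}h_j[G]\sum_{e}q^e\Big]_n .$$
The $j$-th subtracted term describes a forest together with one additional even tree $(S,e)$, $|S|=j$, which is the same as a forest $R$ with a distinguished even $x\in R$. $\square$

## 6. The cases $k=1,2$, and an orbit that blocks injections at $(n,k)=(9,3)$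

Proposition 4 suggests a plan: find an $S_n$-equivariant injection from the subtracted set into $B_k[n]$. The complement of its image is then the desired $S_n$-set.

For $k=1$, a forest in $B_1[n]$ consists of one tree with $j\ge3$ leaf children and label $1$, plus leaves. The tree is even exactly when $j$ is odd. Sending $(R,x)$ to $R$ is an injection, and the complement is the set of subsets of $[n]$ of even size $j\ge4$. For $n=5$ this is the set of $4$-subsets of $[5]$, so $\mathrm{ch}\,H^2(\overline M_{0,5})=h_4h_1$.

For $k=2$, apart from leaves, a forest $R\in B_2[n]$ is of one of three shapes: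

* (A) one tree with $j\ge4$ leaf children and label $2$; it is even iff $j$ is even;
* (B) two disjoint trees with $a,b\ge3$ leaf children, both labels $1$; each is even iff its number of leaves is odd;
* (C) one tree with label $1$ whose children are $j\ge2$ leaves and a tree with $a\ge3$ leaf children and label $1$; the outer tree has $j+1$ children, so it is even iff $j$ is even.

If $R$ contains just one even tree, send $(R,x)$ to $R$. The only other subtracted pairs are $(R,x)$ with $R=\{x,x'\}$ of shape (B) and both $a,b$ odd. For these let $x$ absorb $x'$: send $(R,x)$ to the forest of shape (C) in which $x'$ is made a child of $x$. The outer tree then has an odd number $j$ of leaf children, so it is odd and this forest was not used before. The pair can be recovered. So we have an equivariant injection, and $H^4(\overline M_{0,n})$ is the permutation representation on its complement: forests of shape (A) with $j$ odd, of shape (B) with $a\equiv b\pmod2$, and of shape (C) with $j$ odd and $a$ even. For $n=6$ these are $6$ forests of shape (A) and $10$ of shape (B),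 dimension $16$.

The useful move is that absorbing one more child turns an even tree into an odd one. If $R$ has several trees, one needs an equivariant rule saying which tree is to be absorbed. Ties make this impossible, and the following example shows that the whole plan breaks down, not only this move.

Let $n=9$, $k=3$ and let $y$ be the tree with three leaf children and label $1$. Let $U=S_3\times(S_3\wr S_2)\subset S_9$, the stabilizer of the blocks $\{7,8,9\}$ and $\{\{1,2,3\},\{4,5,6\}\}$. The subtracted set contains at least two orbits isomorphic to $S_9/U$: the pairs $(R,x)$ with $R$ consisting of three copies of $y$ and $x\in R$; and the pairs $(\{x\},x)$ where $x$ has label $1$ and as children two copies of $y$ and three leaves (five children, so $x$ is even).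

But $B_3[9]$ contains only one such orbit. Let $R\in B_3[9]$ have stabilizer $U$, and consider the laminar family of leaf sets of its nonleaf trees at all depths. Suppose a member $S$ contains $1$ but not $2$. The transposition $(12)\in U$ maps $S$ to a member $S'$ with $S\cap S'=S\setminus\{1\}\ne\emptyset$, and neither contains the other, contradicting laminarity. Applying this to all transpositions in $U$, every member is a union of the blocks $123$, $456$, $789$. An element of $U$ interchanging the first two blocks preserves the family with its labels. If $123$ and $456$ were not members, then neither would be $123789$, $456789$ (they overlap, and they come together). Only $789$, $123456$ and $[9]$ could be members, and then all permutations of $\{1,\dots,6\}$ would stabilize $R$, contrary to the assumption. So $123$ and $456$ are members, with label $1$ each since they have three children. As $d(R)=3$, there is exactly one more member, with label $1$. It is not $789$, since then the stabilizer would be $S_3\wr S_3$; it is not $123456$, which would have two children only;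 and it is not $123789$ or $456789$. So it is $[9]$, and $R$ is determined by the blocks.

Hence no equivariant injection exists at $(9,3)$. Theorem 1 can still hold there because non-isomorphic $S_n$-sets may satisfy linear relations in their representations. We therefore do two things: organize the cancellation so that only very special bad terms remain, and repair those with relation (1).

## 7. Heavy trees, stars and centers

The rule for absorbing will be: absorb the unique tree that carries more than half of a total weight. The weight is essentially the number of leaves, perturbed so that ties cannot occur.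

From here to the end of Section 13, $n$ is odd or $k$ is odd. Fix an integer $L\ge10n^2$ such that $T:=Ln+k$ is odd. This is possible: if $n$ is odd choose the parity of $L$; if $n$ is even then $k$ is odd and every $L$ works.

**Definition (weight, heavy, light).** Let $\ell$ be the number of leaves and $W(x)=L\,\ell(x)+d(x)$. Extend $\ell,d,W$ additively to forests and to multisets of trees. A tree, forest or multiset of trees is *heavy* if $W>T/2$ and *light* otherwise.

Since $T$ is odd, $W\ne T/2$. Also $W(Q,e)=W(Q)+e$, and a forest in $B_k[n]$ has weight $T$. Leaves are light, as $T\ge3L$.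

By induction $d(x)\le\ell(x)-2$ for a nonleaf tree. Indeed, if $x=(Q,e)$ has $i$ leaf children and $j$ nonleaf children, then $d(x)\le(\ell-i-2j)+(i+j-2)\le\ell-2$. So $d\le\ell$ on multisets. We use the following constantly:
$$\ell(c)<n/2\ \Longrightarrow\ W(c)+n<T/2,\tag{3}$$
$$\ell(c)>n/2\ \Longrightarrow\ W(c)>T/2.\tag{4}$$
For (3): $W(c)+n\le L\frac{n-1}2+\frac n2+n<\frac{Ln}2\le \frac T2$, because $\frac L2\ge5n^2>\frac{3n}2$. For (4): $W(c)\ge L\frac{n+1}2>\frac{Ln+k}2$, because $L>k$.

*Example.* For $(n,k)=(9,3)$ take $L=810$, $T=7293$. By (3) and (4), heavy means at least five leaves.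

"Type" means isomorphism type of trees. A multiset $c=(c_\alpha)$ of types has $|c|=\sum c_\alpha$ trees. For a type $\alpha$ we write $\alpha\in\Lambda$ also for its characteristic (without $q$), and
$$h(c)=\prod_\alpha h_{c_\alpha}[\alpha]\in\mathcal P,$$
the characteristic of forests of type $c$. For $\alpha=(Q,e)$ we have $\alpha=h(Q)$ in $\Lambda$. We write $\alpha\in c$ if $c_\alpha\ge1$, and $c\le m$ for sub-multisets.

**Definition (stars and centers).** A *star* is a multiset $r$ of light types with $\ell(r)=n$ and $d(r)=k$. A *center* is a pair $(m,t)$ where $m$ is a multiset of light types, $\ell(m)=n$, $t\ge1$, $d(m)+t=k$, and $u:=N-3-t\ge0$, where $N=|m|$. For $c\le m$ put $[c]:=h(c)h(m-c)=[m-c]$.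

Note that $W(m)+t=T$ for a center. The whole list of stars and centers for $(9,3)$ is in Section 8.

**Proposition 5.** $\mathrm{ch}\,H^{2k}(\overline M_{0,n})=\sum_{r\text{ star}}h(r)+\sum_{(m,t)\text{ center}}D(m,t)$, where
$$D(m,t)=\sum_{c\text{ light},\,|c|\le u,\,|c|\equiv u}[c]\;-\sum_{c\text{ heavy},\,|c|\le u+1,\,|c|\equiv u+1}[c]\tag{5}$$
(sums over $c\le m$, congruences mod $2$).

*Proof.* By Proposition 4, $H^{2k}=[\mathbf a]+[\mathbf b]-[\mathbf c]$ with $\mathbf a=B_k[n]$, $\mathbf b=\{(R,z):z\in R\text{ odd}\}$ and $\mathbf c=\{(R,x):x\in R\text{ nonleaf}\}$, where $R\in B_k[n]$.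

**Step 1.** *This step removes forests with a heavy tree from $\mathbf a$.* A forest in $B_k[n]$ has weight $T$, so it has at most one heavy tree, and that tree is not a leaf. Hence $(R,x)\mapsto R$ is a bijection from $\{(R,x)\in\mathbf c:x\text{ heavy}\}$ to $\{R\in\mathbf a:R\text{ contains a heavy tree}\}$.

**Step 2.** *This step performs the absorption of a heavy tree.* We construct a bijection from
$$\{(R,z)\in\mathbf b,\ z=(J,f):\ J\cup(R\setminus z)\text{ contains a heavy tree }s\}$$
to
$$\{(R_1,x_1)\in\mathbf c:\ x_1\text{ light},\ R_1\setminus x_1\text{ contains a heavy tree }s\}.$$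
In the first set $s$ is unique, since $W(J\cup(R\setminus z))=T-f<T$; in the second it is unique since $W(R_1)=T$. If $s\in J$, put $x_1=(J\setminus s,f)$ and $R_1=(R\setminus z)\cup\{s,x_1\}$. If $s\notin J$, put $(R_1,x_1)=(R,z)$. For $z$ odd, $f\not\equiv|J|$, so $1\le f\le|J|-3$. Hence $|J\setminus s|\ge3$ and $(J\setminus s,f)$ is a legitimate tree, which is even. In both cases $x_1$ is light because $s\in R_1\setminus x_1$ is heavy.

Inverse: if $x_1=(V,f)$ is even, put $z=(V\cup s,f)$, which is odd, and $R=(R_1\setminus\{s,x_1\})\cup z$. If $x_1$ is odd, put $(R,z)=(R_1,x_1)$; then $s\in R\setminus z$. Both maps are equivariant.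

**Step 3.** *This step collects what remains.* We are left with $R\in\mathbf a$ having only light trees; plus $(R,z)\in\mathbf b$, $z=(J,f)$, with all trees of $J\cup(R\setminus z)$ light; minus $(R,x)$ with all trees of $R$ light and $x$ nonleaf. If $z$ is light then its children are light too, so the pairs $(R,z)$ with $z$ light cancel the pairs $(R,x)$ with $x$ odd. Hence $H^{2k}$ equals
$$[\{R\text{ all light}\}]+[\{(R,z):z=(J,t)\text{ odd, heavy, }J\cup(R\setminus z)\text{ all light}\}]-[\{(R,x):R\text{ all light},\,x\text{ even}\}].$$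
The first set gives the stars.

In the second put $C=R\setminus z$, $M=J\cup C$, $N=|M|$, $u=N-3-t$. The type $m$ of $M$ satisfies $\ell(m)=n$ and $d(m)+t=k$. That $(J,t)$ is an odd tree means $|J|\equiv t+1$, $|J|\ge t+3$, i.e. $|C|\equiv u$, $|C|\le u$. That $z$ is heavy means that $C$ is light, as $W(z)+W(C)=T$. For a given type $c$ of $C$ these structures have characteristic $h(c)h(m-c)=[c]$.

In the third put $x=(Q,t)$, $S=R\setminus x$, $M=S\cup Q$. That $x$ is an even tree means $|Q|\equiv t$, $|Q|\ge t+2$, i.e. $|S|\equiv u+1$, $|S|\le u+1$. All trees of $R$ are light iff those of $S$ and the tree $x$ are light; $x$ is light iff $S$ is heavy, and then the trees of $Q$ are light. If $u=-1$, then $S=\emptyset$ would have to be heavy, which is impossible, so $(m,t)$ is a center. This gives (5). $\square$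

## 8. The case $(n,k)=(9,3)$ written out

Light trees have at most four leaves, so the light types are the leaf $\bullet$, the tree $y=(3\bullet,1)$, and $f_1=(4\bullet,1)$, $f_2=(4\bullet,2)$; a tree with a nonleaf child has at least five leaves. The stars are $3y$, $y+f_2+2\bullet$ and $f_1+f_2+\bullet$, contributing $h_3[h_3]+h_4h_3h_2+h_4^2h_1$. The centers, with $D$ computed from (5), are:

* $(9\bullet,3)$, $u=3$: $D=[3\bullet]+[\bullet]=h_6h_3+h_8h_1$;
* $(y+6\bullet,2)$, $u=2$: $D=[0]+[2\bullet]+[y+\bullet]-[y+2\bullet]=h_6h_3+h_5h_3h_1$;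
* $(f_1+5\bullet,2)$, $u=1$: $D=[f_1]+[\bullet]-[f_1+\bullet]=h_5h_4$;
* $(f_2+5\bullet,1)$, $u=2$: $D=[0]+[2\bullet]-[f_2+2\bullet]=h_5h_4$;
* $(y+f_1+2\bullet,1)$, $u=0$: $D=[0]=h_4h_3h_2$;
* $(2y+3\bullet,1)$, $u=1$: $D=[y]+[\bullet]-[2y]=h_3^3+h_2h_1h_2[h_3]-h_2[h_3]h_3$.

(The pair $(2f_1+\bullet,1)$ has $u=-1$.) One negative term survives, $-h_2[h_3]h_3$; it is the orbit $S_9/U$ of Section 6. In the same center there is $[y]=h_3^3$, and $h_3^3-h_2[h_3]h_3=e_2[h_3]h_3$, which has no invariants of the required kind by itself. Now use (1) with $r=6$: $p_2\circ h_3=2h_6-2h_5h_1+2h_4h_2-h_3^2$, so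
$$e_2[h_3]+h_6+h_4h_2=h_3^2+h_5h_1 .$$
The terms $h_6h_3$ and $h_4h_3h_2$ are available elsewhere in the sum, the first in $D(y+6\bullet,2)$ and the second in the star $y+f_2+2\bullet$. Using one copy of each,
$$\mathrm{ch}\,H^6(\overline M_{0,9})=h_3[h_3]+h_4h_3h_2+h_4^2h_1+h_6h_3+h_8h_1+2h_5h_3h_1+2h_5h_4+h_3^3+h_2h_1h_2[h_3],$$
an element of $\mathcal P$, of dimension $280+1260+630+84+9+1008+252+1680+2520=7723$.

The general proof follows this pattern: every negative term is cancelled against a private positive term, except for a family generalizing $2y\le2y+3\bullet$, which is repaired by (1).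

## 9. Complements and the normal form of $D(m,t)$

For a center $(m,t)$ let $\theta=\min(t,u)$. Since $t+u=N-3$, we have $\theta\le(N-3)/2$. Put
$$\mathcal H=\{c\le m\text{ heavy}\},\quad\mathcal V=\{c:m-c\in\mathcal H\}=\{W(c)<T/2-t\},\quad\mathcal M=\{T/2-t<W(c)<T/2\}.$$
Because $W(m-c)=T-t-W(c)$, the description of $\mathcal V$ is right and $\mathcal M$ is closed under $c\mapsto m-c$. The light $c$ are $\mathcal V\sqcup\mathcal M$. Write $[\mathcal X]_{\rm cond}=\sum_{c\in\mathcal X,\,\rm cond}[c]$, where conditions refer to $|c|$ and congruences are mod $2$.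

The only negative terms in (5) are those with $c\in\mathcal H$. When $t<u$ there are needlessly many of them. The next proposition uses complements to cut the bound on $|c|$ down to $\theta+1$.

**Proposition 6.** $D(m,t)=E+[\mathcal V]_{\equiv\theta,\le\theta}-[\mathcal H]_{\equiv\theta+1,\le\theta+1}$ with $E\in\mathcal P$:

* (E1) if $u\le t$: $E=[\mathcal M]_{\equiv u,\le u}$;
* (E2) if $t<u$, $N$ odd: $E=[\mathcal M]_{\equiv t+1,\ge t+3}$;
* (E3) if $t<u$, $N$ even: $E=\sum\rho$ over unordered pairs $\{c,m-c\}\subset\mathcal M$ neither of whose members has size $\le t+1$ and $\equiv t+1$; here $\rho=[c]$ if $c\ne m-c$, and $\rho=h_2[h(c)]$ if $c=m-c$.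

*Proof.* If $u\le t$ then $\theta=u$ and (E1) is (5) with the light $c$ split into $\mathcal V$ and $\mathcal M$. Let $t<u$, so $\theta=t$.

**Step 1.** *This step trades large sets for small ones.* Recall $N-u=t+3$. Complementation $c\mapsto m-c$ interchanges $\mathcal V$ and $\mathcal H$ and preserves $[c]$. Hence
$$[\mathcal V]_{\equiv u,\le u}=[\mathcal V]_{\equiv u}-[\mathcal V]_{\equiv u,\ge u+2}=[\mathcal V]_{\equiv u}-[\mathcal H]_{\equiv t+1,\le t+1},$$
$$[\mathcal M]_{\equiv u,\le u}=[\mathcal M]_{\equiv u}-[\mathcal M]_{\equiv t+1,\le t+1},$$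
$$[\mathcal H]_{\equiv u+1,\le u+1}=[\mathcal H]_{\equiv u+1}-[\mathcal H]_{\equiv u+1,\ge u+3}=[\mathcal H]_{\equiv u+1}-[\mathcal V]_{\equiv t,\le t}.$$
Therefore
$$D=K+[\mathcal V]_{\equiv t,\le t}-[\mathcal H]_{\equiv t+1,\le t+1}-[\mathcal M]_{\equiv t+1,\le t+1},\qquad K=[\mathcal V]_{\equiv u}+[\mathcal M]_{\equiv u}-[\mathcal H]_{\equiv u+1},$$
and $[\mathcal H]_{\equiv u+1}=[\mathcal V]_{\equiv N-u-1}=[\mathcal V]_{\equiv t}$. It remains to show that $E=K-[\mathcal M]_{\equiv t+1,\le t+1}$ is as stated.

**Step 2.** *This step treats $N$ odd.* Then $u\equiv t$, so $K=[\mathcal M]_{\equiv t}$, which equals $[\mathcal M]_{\equiv t+1}$ by complementation, since $N$ is odd. Subtracting the sizes $\le t+1$ gives (E2).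

**Step 3.** *This step evaluates $K$ for $N$ even.* Then $u\equiv t+1$ and $K=[\mathcal V]_{\equiv t+1}-[\mathcal V]_{\equiv t}+[\mathcal M]_{\equiv t+1}$. Put $\psi=\sum_{c\le m}(-1)^{|c|}[c]$. This sum factors as $\prod_\alpha\big(\sum_i(-1)^ih_ih_{m_\alpha-i}\big)[\alpha]$. By (1), $\psi=0$ if some $m_\alpha$ is odd, and $\psi=p_2\circ h(m/2)$ if all $m_\alpha$ are even. As $N$ is even, $[\mathcal H]_{\equiv i}=[\mathcal V]_{\equiv i}$, so
$$2\big([\mathcal V]_{\equiv0}-[\mathcal V]_{\equiv1}\big)+[\mathcal M]_{\equiv0}-[\mathcal M]_{\equiv1}=\psi .$$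
If $t$ is odd, $K=[\mathcal V]_{\equiv 0}-[\mathcal V]_{\equiv 1}+[\mathcal M]_{\equiv 0}=\frac12([\mathcal M]_{\equiv0}+[\mathcal M]_{\equiv1}+\psi)$. If $t$ is even, $K=[\mathcal V]_{\equiv 1}-[\mathcal V]_{\equiv 0}+[\mathcal M]_{\equiv 1}=\frac12([\mathcal M]_{\equiv0}+[\mathcal M]_{\equiv1}-\psi)$. But if all $m_\alpha$ are even then $W(m)=T-t$ is even, and $T$ is odd, so $t$ is odd. Thus $\psi=0$ for $t$ even, and in every case
$$K=\tfrac12\big([\mathcal M]_{\equiv0}+[\mathcal M]_{\equiv1}+\psi\big).$$

**Step 4.** *This step recognizes $K$ as a sum over pairs.* A pair $\{c,m-c\}\subset\mathcal M$ with $c\ne m-c$ contributes $\frac12([c]+[m-c])=[c]$. If all $m_\alpha$ are even, then $m/2\in\mathcal M$, because $W(m/2)=(T-t)/2$, and this member together with $\psi$ contributes $\frac12\big(h(m/2)^2+p_2\circ h(m/2)\big)=h_2[h(m/2)]$. So $K$ is the sum of $\rho$ over all unordered pairs $\{c,m-c\}$ in $\mathcal M$. Since $t<u$ gives $2t<N-3$, we have $t+1<N/2$. Hence at most one member of a pair has size $\le t+1$, and such a member differs from its complement. So subtracting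 $[\mathcal M]_{\equiv t+1,\le t+1}$ removes exactly the pairs having a member of size $\le t+1$ and $\equiv t+1$, each once. This is (E3). All $\rho$ lie in $\mathcal P$. $\square$

## 10. Berge's disjoint pairing and centers with a simple tree

A family of subsets of a set is *down-closed* if it contains all subsets of its members, and an *up-set* if it contains all supersets of its members.

**Lemma 7 (Berge).** If $\mathcal D$ is a down-closed family of subsets of a finite set $V$, there is a bijection $\pi:\mathcal D\to\mathcal D$ with $C\cap\pi(C)=\emptyset$ for all $C$.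

*Proof.* Induct on $|V|$; for $V=\emptyset$ take the identity. For $v\in V$ let $\mathcal D_0=\{C\in\mathcal D:v\notin C\}$ and $\mathcal D_1=\{C\in\mathcal D_0:C\cup v\in\mathcal D\}\subset\mathcal D_0$. Both are down-closed families in $V\setminus v$, so they have bijections $\pi_0,\pi_1$. For $C\in\mathcal D_0$ put $\pi(C)=\pi_0(C)$ if $\pi_0(C)\notin\mathcal D_1$, and $\pi(C)=\pi_0(C)\cup v$ otherwise. For $C\in\mathcal D_1$ put $\pi(C\cup v)=\pi_1(C)$. Disjointness is clear. The images are $\mathcal D_0\setminus\mathcal D_1$, $\{C\cup v:C\in\mathcal D_1\}$ and $\mathcal D_1$, each attained once, and these partition $\mathcal D$. $\square$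

**Corollary 8.** If $\mathcal U\subset2^V$ is an up-set disjoint from $\overline{\mathcal U}=\{V\setminus S:S\in\mathcal U\}$, there is a bijection $\varphi:\mathcal U\to\overline{\mathcal U}$ with $\varphi(S)\subsetneq S$.

*Proof.* $\overline{\mathcal U}$ is down-closed; let $\pi$ be as in Lemma 7 for it and $\varphi(S)=\pi(V\setminus S)$. This is disjoint from $V\setminus S$, so contained in $S$. It lies in $\overline{\mathcal U}$, so it is not $S$. $\square$

For example, let $V=\{1,2,3\}$ and let $\mathcal U$ be the subsets with at least two elements. A possible $\varphi$ is $V\mapsto\emptyset$, $12\mapsto1$, $23\mapsto2$, $13\mapsto3$.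

Call a tree type $z$ *simple* in $m$ if $m_z=1$. For a multiset $\hat m$ and a set $K$ of types occurring in it, $\hat m_K$ is the sub-multiset of all elements with type in $K$, and $K^c$ is the complement of $K$ among the types of $\hat m$.

**Lemma 9.** Let $(m,t)$ be a center, $m_z=1$, $\hat m=m-z$, and
$$\lambda=\lambda(m,t;z)=\#\{K:\hat m_{K^c}\text{ heavy},\ |\hat m_K|\le\theta\}-\#\{K:\hat m_K\text{ heavy},\ |\hat m_K|\le\theta+1\}.\tag{6}$$
Then $\lambda\ge0$ and $D(m,t)-\lambda h(m)\in\mathcal P$. In particular $D(m,t)\in\mathcal P$, and $D(m,t)-h(m)\in\mathcal P$ if $\lambda\ge1$.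

*Proof.*

**Step 1.** *This step splits the sums of Proposition 6 according to whether $z$ is taken.* Let $\mathcal U=\{c\le\hat m\text{ heavy}\}$, $\mathcal U^+=\{c\le\hat m:c+z\text{ heavy}\}\supset\mathcal U$, $\mathcal G=\mathcal U^+\setminus\mathcal U$, and $-\mathcal X=\{\hat m-c:c\in\mathcal X\}$. For $c\le\hat m$:
$$c\in\mathcal H\iff c\in\mathcal U,\quad c+z\in\mathcal H\iff c\in\mathcal U^+,\quad c\in\mathcal V\iff c\in-\mathcal U^+,\quad c+z\in\mathcal V\iff c\in-\mathcal U .$$
The last two hold because $m-c=(\hat m-c)+z$ and $m-(c+z)=\hat m-c$. Moreover $[c]=[c+z]=h(c)h(\hat m-c)z$. Taking $c$ and $c+z$ separately,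
$$[\mathcal V]_{\equiv\theta,\le\theta}=[-\mathcal U^+]_{\equiv\theta,\le\theta}+[-\mathcal U]_{\equiv\theta-1,\le\theta-1}=[-\mathcal U]_{\le\theta}+[-\mathcal G]_{\equiv\theta,\le\theta},$$
$$[\mathcal H]_{\equiv\theta+1,\le\theta+1}=[\mathcal U]_{\equiv\theta+1,\le\theta+1}+[\mathcal U^+]_{\equiv\theta,\le\theta}=[\mathcal U]_{\le\theta+1}+[\mathcal G]_{\equiv\theta,\le\theta}.$$
The parity conditions on the terms from $\mathcal U$ have disappeared.

**Step 2.** *This step pays for the negative terms from $\mathcal G$ out of $E$.* Members of $\mathcal G\cap-\mathcal G$ cancel, so only $c\in\mathcal G\setminus-\mathcal G$ with $|c|\le\theta$, $|c|\equiv\theta$ matter. For such $c$: $c\notin\mathcal H$ and $c+z\in\mathcal H$, so $\hat m-c=m-(c+z)\in\mathcal V$ is not heavy. As $\hat m-c\notin\mathcal G$ and $\hat m-c\notin\mathcal U$, also $(\hat m-c)+z=m-c$ is not heavy, i.e. $c\notin\mathcal V$. So $c\in\mathcal M$. Thus $[\mathcal G\setminus-\mathcal G]_{\equiv\theta,\le\theta}$ is part of the sum of $[c]$ over $c\in\mathcal M$, $c\le\hat m$, $|c|\le\theta$, $|c|\equiv\theta$.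 These terms occur in $E$:

* in (E1) directly, as $\theta=u$;
* in (E2) as the terms $[m-c]=[c]$: $m-c\in\mathcal M$ has size $N-|c|\equiv t+1$, and $N-|c|\ge N-t=u+3\ge t+3$;
* in (E3) as the pairs $\{c,m-c\}$, both of whose members have size $\equiv t$; distinct $c\le\hat m$ give distinct pairs with $c\ne m-c$, because $z\in m-c$.

So $D=E'+[-\mathcal U]_{\le\theta}-[\mathcal U]_{\le\theta+1}$ with $E'\in\mathcal P$.

**Step 3.** *This step compares the two remaining sums.* Partition $\{c\le\hat m\}$ into classes: $c\sim c'$ iff $c'_\alpha\in\{c_\alpha,\hat m_\alpha-c_\alpha\}$ for all $\alpha$. The value $h(c)h(\hat m-c)z$ is constant on a class. A class is a Boolean lattice $2^Z$ with $Z=\{\alpha:c_\alpha\ne\hat m_\alpha/2\}$: a subset of $Z$ records where the larger of the two values is taken. On it $\mathcal U$ is an up-set, $c\mapsto\hat m-c$ is complementation, and $\mathcal U\cap-\mathcal U=\emptyset$ because $W(\hat m)<T$. The bijection $\varphi$ of Corollary 8 strictly decreases $|c|$, so it restricts to an injection from $\{c\in\mathcal U:|c|\le\theta+1\}$ to $\{c\in-\mathcal U:|c|\le\theta\}$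 in each class. Hence the value of each class has a coefficient $\ge0$ in $[-\mathcal U]_{\le\theta}-[\mathcal U]_{\le\theta+1}$. The class of $c=0$ consists of the $\hat m_K$. It has value $h(\hat m)z=h(m)$ and its coefficient is $\lambda$. $\square$

**Corollary 10.** If $m_z=1$, $\theta=0$ and $W(z)+t<T/2$, then $\lambda(m,t;z)=1$.

*Proof.* $K=\emptyset$ counts positively, since $W(\hat m)=T-t-W(z)>T/2$, and no other $K$ has $|\hat m_K|\le0$. A negative $K$ would have $|\hat m_K|\le1$ and be heavy, but a single tree of $m$ is light and the empty multiset is light. $\square$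

*Example.* For $(y+6\bullet,2)$ in Section 8 and $z=y$: $\hat m=6\bullet$, $\theta=2$, $K=\emptyset$ counts positively, and the heavy $\hat m_K=6\bullet$ has size $6>\theta+1$. So $\lambda=1$, and indeed $D-h_6h_3=h_5h_3h_1\in\mathcal P$.

## 11. Needy centers: demands and their supplies

**Definition (needy, demand).** A multiset $m$, or a center $(m,t)$, is *needy* if no $m_\alpha$ equals $1$. A *demand* is a triple $(m,t,s)$ with $(m,t)$ a needy center and $s\in\mathcal H$, $|s|\le\theta+1$, $|s|\equiv\theta+1$.

By Proposition 6 a needy center contributes $E+[\mathcal V]_{\equiv\theta,\le\theta}-\sum[s]$, summed over its demands. Lemma 9 does not apply to it, so the demands have to be met from elsewhere.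

For a demand put $\sigma=|s|$; then $\sigma\ge2$, since single trees of $m$ are light. Put $Q=m-s$, and for $0\le b\le\sigma-2$
$$y_b=(Q,t-b),\qquad r_b=s+y_b .$$
This is legitimate: $t-b\ge t-\sigma+2\ge t-\theta+1\ge1$ and $|Q|=N-\sigma\ge N-u-1=t+2$. All trees of $r_b$ are light, since $W(y_b)\le W(Q)+t=T-W(s)<T/2$. Moreover $\ell(r_b)=n$ and $d(r_b)=k-b$. So $r_0$ is a star, and for $1\le b\le\sigma-2$ the pair $(r_b,b)$ is a center whose $N$ is $\sigma+1$ and whose $u$ is $\sigma-2-b$. If $y_b\notin s$, then $h(r_b)=h(s)h(Q)=[s]$, which is what the demand asks for.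

**Definition (admissible, exceptional).** The star or center $(r_b,b)$, with $b=0$ standing for the star, is *admissible* for the demand if $y_b\notin s$ and either $b=0$, or $b\ge1$ and $\lambda(r_b,b;y_b)\ge1$. A demand is *exceptional* if $s=2y_0$, i.e. $s$ consists of two copies of $y_0$.

If $(r_b,b)$ is admissible, its contribution minus $h(r_b)=[s]$ lies in $\mathcal P$: for stars this is $0$, for centers it is Lemma 9.

*Example.* For $n=11$, $k=3$ the pair $(2f_1+3\bullet,1)$ is a needy center with $t=u=\theta=1$, and $s=2f_1$ ($8$ leaves, heavy) is a demand with $[s]=h_2[h_4]h_3$. Here $Q=3\bullet$, $y_0=y\notin s$, and the star $2f_1+y$ has $h=h_2[h_4]h_3$. In contrast, for $(2y+3\bullet,1)$ in Section 8 and $s=2y$ we get $y_0=y$, and the star $3y$ contributes only $h_3[h_3]$. This demand is exceptional.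

**Lemma 11.** Consider stars and centers $(r,b)$ ($b=0$ for stars).

(a) $(r,b)$ arises as $(r_b,b)$ with $y_b\notin s$ from at most one demand.

(b) If $(r,b)$ arises in this way with $y_b=x$ (we say: *through* $x$), then every other type of multiplicity one in $r$ lies in $Q_x$, where $x=(Q_x,e_x)$.

*Proof.* The demand is determined by $x=y_b\in r$: $r_x=1$, $s=r-x$, $m=(r-x)+Q_x$ and $t=e_x+b$. If $x'\ne x$ has multiplicity one in $r$, it has multiplicity one in $r-x$, so neediness of $m$ forces $x'\in Q_x$. This is (b). If the star or center arose through $x$ and also through $x'\ne x$, then $x'\in Q_x$ and $x\in Q_{x'}$, so $W(x')<W(x)<W(x')$, a contradiction. $\square$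

**Lemma 12.** Every non-exceptional demand has an admissible $(r_b,b)$; if $y_0\notin s$ we may take $b=0$.

*Proof.*

**Step 1.** *This step disposes of the easy choices $b=0$ and $b=\sigma-2$.* If $y_0\notin s$ take $b=0$. Let $y_0\in s$. A type $y_b\in s$ is not in $Q$, as it weighs more than $W(Q)$; so by neediness $s_{y_b}=m_{y_b}\ge2$. If $\sigma=2$ then $s=2y_0$ and the demand is exceptional, so $\sigma\ge3$. If $y_{\sigma-2}\notin s$ take $b=\sigma-2\ge1$. For the center $(r_b,b)$ we have $\theta=0$, and $W(y_b)+b=W(Q)+t=T-W(s)<T/2$, so $\lambda=1$ by Corollary 10.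

**Step 2.** *This step sets up the count of $\lambda$ in the remaining case $y_0,y_{\sigma-2}\in s$.* These are distinct types of multiplicity $\ge2$, so $\sigma\ge4$. Let
$$\mathcal I=\{b\in[0,\sigma-2]:y_b\in s\},\qquad g=|\mathcal I|\ge2,\qquad\gamma=\sum_{b\in\mathcal I}s_{y_b}\ge2g .$$
Let $W_0=W(y_0)\ge3L\ge30n^2$. Then $W(y_b)=W_0-b$ and $T=W(s)+W_0$. Let $\mathcal S=\mathcal S_Y\sqcup\mathcal S_Z$ be the set of types of $s$, with $\mathcal S_Y=\{y_b:b\in\mathcal I\}$. For $K\subset\mathcal S$ write $|K|=|s_K|$ (a number of trees) and $W(K)=W(s_K)$. Let $\mathcal U=\{K:W(K)>T/2\}$ and $\mathcal D=\{K:\mathcal S\setminus K\in\mathcal U\}$. We need $b\in[0,\sigma-2]\setminus\mathcal I$ (automatically $b\ge1$, as $0\in\mathcal I$) with $\lambda(\theta)\ge1$, where $\theta=\min(b,\sigma-2-b)$ and, by (6) with $\hat m=s$,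
$$\lambda(\theta)=\#\{K\in\mathcal D:|K|\le\theta\}-\#\{K\in\mathcal U:|K|\le\theta+1\}.$$
Write $\lambda(\theta)=\sum_{A\subset\mathcal S_Y}\lambda_A$, where $\lambda_A$ counts the $K$ with $K\cap\mathcal S_Y=A$. Put $A^c=\mathcal S_Y\setminus A$ and $\mathcal U_A=\{Z\subset\mathcal S_Z:A\cup Z\in\mathcal U\}$. For $Z\subset\mathcal S_Z$ we have $A\cup Z\in\mathcal D\iff\mathcal S_Z\setminus Z\in\mathcal U_{A^c}$.

**Step 3.** *This step shows that small $A$ do no harm:*
$$|A|<\gamma/2\ \Longrightarrow\ \lambda_A\ge0\quad\text{(for every }\theta).\tag{7}$$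
We have $W(A)\le|A|W_0$, and $|A^c|=\gamma-|A|\ge|A|+1$ gives $W(A^c)\ge(|A|+1)(W_0-\sigma)>|A|W_0$, because $(|A|+1)\sigma\le n^2<W_0$. So $W(A^c)>W(A)$ and $\mathcal U_A\subset\mathcal U_{A^c}$. The up-set $\mathcal U_A$ is disjoint from its complementary family: otherwise $2W(A)+W(\mathcal S_Z)>T>W(s)=W(A)+W(A^c)+W(\mathcal S_Z)$. By Corollary 8 there is an injection $\varphi_A$ on $\mathcal U_A$ with $\varphi_A(Z)\subsetneq Z$ and $\mathcal S_Z\setminus\varphi_A(Z)\in\mathcal U_A\subset\mathcal U_{A^c}$, i.e. $A\cup\varphi_A(Z)\in\mathcal D$. If $|A\cup Z|\le\theta+1$ then $|A\cup\varphi_A(Z)|\le\theta$. So the sets counted negatively inject into those counted positively.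

**Step 4.** *This step treats the case $W(\mathcal S_Z)>T/2$.* Then $\mathcal S_Z$ carries at least two trees, so $\gamma\le\sigma-2$, and $W(\mathcal S_Y)+W_0=T-W(\mathcal S_Z)<T/2$. Let $b=|A_0|\le\gamma/2$ for some $A_0\subset\mathcal S_Y$. Then $b\le(\sigma-2)/2$ and $\min(b,\sigma-2-b)=b$. We compute $\lambda(\theta)$ for $\theta=b$.

* For $|A|<b$, $\lambda_A\ge0$ by (7).
* For $|A|=b$: $Z=\emptyset$ counts $+1$, as $\mathcal S\setminus A\supset\mathcal S_Z$, and no $Z\ne\emptyset$ counts positively. A negative contribution could only come from $Z=\emptyset$ or $Z=\{z\}$ with $s_z=1$. In the latter case $z\in Q$ by neediness, so $W(z)<W_0$. In either case $W(A\cup Z)<W(\mathcal S_Y)+W_0<T/2$. So $\lambda_A=1$.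
* For $|A|=b+1$ only $Z=\emptyset$ could count, negatively, and $W(A)\leq W(\mathcal S_Y)<T/2$. So $\lambda_A=0$; also $\lambda_A=0$ for larger $|A|$.

Since $A_0$ is of the second kind, $\lambda(b)\ge1$. The value $\sigma-2-b$ in place of $b$ has the same $\theta$. It remains to find such a value outside $\mathcal I$. Let $\Sigma$ be the set of all $|A|$, $A\subset\mathcal S_Y$. Adding the $g$ types one at a time shows $|\Sigma|\ge g+1$, and $\Sigma=\gamma-\Sigma$. Let $\Sigma_-=\Sigma\cap[0,\gamma/2]$ and $\Pi=\Sigma_-\cup(\sigma-2-\Sigma_-)\subset[0,\sigma-2]$. If $\sigma-2>\gamma$, the union is disjoint and $|\Pi|=2|\Sigma_-|\ge|\Sigma|\ge g+1$. If $\sigma-2=\gamma$, then $\Pi=\Sigma$. In both cases $|\Pi|>|\mathcal I|$, and any $b\in\Pi\setminus\mathcal I$ works.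

**Step 5.** *This step treats the case $W(\mathcal S_Z)<T/2$.* Then no $K\subset\mathcal S_Z$ is in $\mathcal U$, while $\emptyset\in\mathcal D$ since $s$ is heavy. So $\lambda_\emptyset\ge1$ for all $\theta\ge0$. If $\theta+1<\gamma/2$, all contributing $A$ have $|A|<\gamma/2$, so $\lambda(\theta)\ge1$ by (7). Let $\eta=\lceil\gamma/2\rceil-1$; the condition is $\theta\le\eta-1$. Suppose no $b\notin\mathcal I$ satisfies it. Then
$$\mathcal I\supset[0,\eta-1]\cup[\sigma-1-\eta,\sigma-2],$$
a disjoint union because $2\eta\le\gamma-1<\sigma$. So $g\ge2\eta\ge\gamma-2\ge2g-2$, whence $g=2$, $\gamma=4$ and $\mathcal I=\{0,\sigma-2\}$, with both multiplicities equal to $2$. Take $b=1$: it is not in $\mathcal I$ as $\sigma\ge4$, and $\theta=\min(1,\sigma-3)=1$. No $K\in\mathcal U$ has $|K|\le2$: for $K\subset\mathcal S_Z$ this was just said; otherwise $K$ contains some $y_{b'}$ of multiplicity $2$, so $K=\{y_{b'}\}$ has weight $\le2W_0$, while $T=W(s)+W_0\ge2W_0+2(W_0-\sigma)+W_0>4W_0$. So nothing counts negatively and $\lambda(1)\ge1$. $\square$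

**Definition (supply).** For each non-exceptional demand fix one admissible $(r_b,b)$, its *supply*, with $b=0$ whenever $y_0\notin s$.

Supplies are stars or non-needy centers, since $y_b$ has multiplicity one in $r_b$, and they are pairwise distinct by Lemma 11(a).

## 12. Exceptional demands and the expansion of $p_2\circ h(Q)$

Let $(m,t,2y)$ be an exceptional demand: $y=(Q,e)$, $e=t$, $m=2y+Q$. Then $T=W(2y)+W(Q)+t=3W(y)$. With $\ell:=\ell(Q)=\ell(y)$ we have $n=3\ell$, and $k=d(m)+t=3d(y)=2d(Q)+2e+d(y)$. Put $q=|Q|\ge3$ (the grading variable is no longer needed), so $1\le e\le q-2$, and let $X=h(Q)$, which is $y$ in $\Lambda$. As $2\equiv\theta+1$, $\theta$ is odd.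

The exceptional demand is determined by $y$, and a center has at most one: if also $m=2\tilde y+\tilde Q$ with $\tilde y\ne y$, then $\tilde y\in Q$, so $W(\tilde y)<W(y)$, but $W(\tilde y)=T/3=W(y)$.

The term $c=y$ of $[\mathcal V]_{\equiv\theta,\le\theta}$ is present: its size is $1\le\theta$, $1\equiv\theta$, and $W(y)+t<T/2$ by (3), as $\ell(y)=n/3$ and $t\le n$. Since $y\notin Q$,
$$[y]-[2y]=X\cdot X\cdot X-h_2[X]\,X=e_2[X]\,X .$$

**Lemma 13.** With sums over unordered pairs $\{a,a'\}$ of multisets with $a+a'=2Q$,
$$e_2[X]+\sum_{\{a,a'\},\,a\ne a',\,|a|\text{ even}}h(a)h(a')=[q\text{ odd}]\,X^2+\sum_{\{a,a'\},\,a\ne a',\,|a|\text{ odd}}h(a)h(a')\in\mathcal P,\tag{8}$$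
where $[q\text{ odd}]$ is $1$ if $q$ is odd and $0$ otherwise.

*Proof.* Applying (1) to each factor of $X=\prod_\alpha h_{Q_\alpha}[\alpha]$ gives $p_2\circ X=\sum_{0\le a\le2Q}(-1)^{|a|}h(a)h(2Q-a)$. Note $|a|\equiv|a'|$. The term $a=Q$ is $(-1)^qX^2$, and the others come in pairs. Insert this into $e_2[X]=\frac12(X^2-p_2\circ X)$. $\square$

**Definition (spare).** A *spare* for $y$ and a pair $\{a,a'\}$ with $a+a'=2Q$, $a\ne a'$, $|a|$ even, is a star $r$, or a non-needy center $(r,t)$, whose contribution minus $h(a)h(a')X$ lies in $\mathcal P$.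

By (8) it suffices to exhibit one spare for every exceptional $y$ and every such pair, with all spares distinct and different from all supplies. Example: for $(9,3)$ and $y=(3\bullet,1)$ the pairs are $\{0,6\bullet\}$ and $\{2\bullet,4\bullet\}$. The center $(6\bullet+y,2)$ and the star $2\bullet+f_2+y$ were used in Section 8.

As $m$ is needy and $y\notin Q$, we have $Q_\alpha\ge2$ for all types $\alpha$ of $Q$. So $Q_\alpha\ell(\alpha)\le\ell$ gives $\ell(\alpha)\le\ell/2$, with equality only if $Q=2\alpha$, which is excluded by $q\ge3$. Hence: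
$$\text{every type of }Q\text{ has fewer than }\ell/2=n/6\text{ leaves; }j\ge1\text{ trees of types in }Q\text{ have fewer than }j\ell/2\text{ leaves.}\tag{9}$$

**Proposition 14.** For every exceptional $y$ and every pair $\{a,a'\}$ as above there is a spare, namely one of those constructed in cases (i)–(iii) below.

*Proof.* Choose notation so that $\ell(a)\le\ell\le\ell(a')$; recall $\ell(a)+\ell(a')=2\ell$. In each case $\ell(r)=3\ell=n$. The total degree ($d(r)$ for a star, $d(r)+t$ for a center) is $d(a)+d(a')+d(y)$ plus the sum of the new labels and $t$. Since $d(a)+d(a')=2d(Q)$, it equals $k$ iff the new labels and $t$ add up to $2e$; this will be visible each time. Multisets with fewer than $n/2$ leaves are light by (3).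

*Case (i): $\ell(a)>\ell/2$.* Then $\ell/2<\ell(a)\le\ell(a')<3\ell/2=n/2$. By (9), $|a'|\ge3$, hence $|a'|\ge4$ as it is even, and $|a|\ge2$.

(i-1) $|a|\ge4$. Choose $f+f'=2e$ with $1\le f\le|a|-2$, $1\le f'\le|a'|-2$. This is possible as $2\le2e\le2q-4=(|a|-2)+(|a'|-2)$. The spare is the star $\{x,x',y\}$ with $x=(a,f)$, $x'=(a',f')$. The types $x,x',y$ are distinct since $a,a',Q$ are, so $h$ of the star is $h(a)h(a')X$.

(i-2) $|a|=2$. The spare is the star $a+z+y$ with $z=(a',2e)$; note $2e\le2q-4=|a'|-2$. We have $z\ne y$ as $|a'|=2q-2\ne q$. By (9), $y$ and $z$, having $\ge\ell$ leaves, are not types of $a$. So $h$ is $h(a)h(a')X$.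

*Case (ii): $\ell(a)<\ell/2$.* Then $\ell(a')>3\ell/2=n/2$. The number $s':=|a'|=2q-|a|$ is even, and $s'\ge4$ by (9).

If $a=0$ put $w=y$ and $D=2e$; so $2\le D\le s'-4$. If $a\ne0$ (so $|a|\ge2$) put $g=\max(1,2e-s'+3)$. We have $g\le|a|-1$ because $2e\le2q-4=s'+|a|-4$. Put $w=(a+y,g)$, a legitimate tree with $|a|+1\ge3$ children, and $D=2e-g$; so $1\le D\le s'-3$. In both cases $w$ is light since $\ell(w)=\ell+\ell(a)<n/2$, it is not a type of $Q$ since $\ell(w)\ge\ell$, and $w=h(a)X$ in $\Lambda$ as $y\notin a$. We need a copy of $h(a')w$.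

The *loose* center is $(a'+w,D)$. It has $N=s'+1$, $u=s'-2-D\ge1$ and $\theta=\min(D,s'-2-D)$. Use Lemma 9 with $z=w$, so $\hat m=a'$. As $a'$ is heavy by (4), $K=\emptyset$ counts positively in $\lambda$. So:
$$\text{the loose center is a valid spare if no heavy }a'_K\text{ has }|a'_K|\le\theta+1;\text{ this holds if }\theta\le2.\tag{10}$$
The last part is (9): at most three trees have fewer than $3\ell/2=n/2$ leaves. Put $\beta_\alpha=a'_\alpha$.

(D1) *Some type $\alpha$ has $\beta\ell(\alpha)\ge n/2$, $\beta=\beta_\alpha$.* Then $\beta\ge4$ by (9). Put $\mathbf b=\beta\cdot\alpha$ and $\rho=a'-\mathbf b$. Then $\ell(\rho)\le\frac{2n}3-\frac n2=\frac n6$, so every heavy $a'_K$ contains $\mathbf b$. If $\theta\le\beta-2$, use the loose center, by (10).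

Otherwise $\theta\ge\beta-1\ge3$. Then $3\le D\le s'-5$, and $s'\ge2\theta+2\ge2\beta$, so $|\rho|\ge\beta\ge4$. Use the center $(\mathbf b+v+w,t')$ with $v=(\rho,g_1)$, $t'=D-g_1$, where
$$\max(1,D-\beta+1)\le g_1\le\min(|\rho|-2,D-1).$$
This interval contains at least two integers, since the four differences of an upper and a lower bound are $|\rho|-3$, $D-2$, $s'-3-D$, $\beta-2$, all $\ge1$. Choose $g_1$ with $v\ne\alpha$. Also $v\ne w$ as $\ell(v)\le n/6<\ell(w)$. Here $N=\beta+2$ and $1\le t'\le\beta-1=N-3$, so this is a center. Apply Lemma 9 with $z=w$: $\hat m=\mathbf b+v$ is heavy as $\ell(\hat m)=\ell(a')>n/2$, so $K=\emptyset$ counts positively. Heavy $\hat m_K$ contain $\mathbf b$, hence have size $\ge\beta>\theta'+1$, where $\theta'\le(\beta-1)/2$ is the $\theta$ of this center. So $\lambda\ge1$. And $h(\mathbf b+v+w)=h(\mathbf b)h(\rho)w=h(a')w$.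

(D2) *All $\beta_\alpha\ell(\alpha)<n/2$.* Split $a'=v_1+v_2$ with $v_1,v_2$ nonzero of disjoint supports, $n/6<\ell(v_1)<n/2$ and $\ell(v_2)<n/2$, as follows. If some $\beta_\alpha\ell(\alpha)>n/6$, take $v_1=\beta_\alpha\cdot\alpha$. Otherwise add full types $\beta_\alpha\cdot\alpha$ until the leaf count exceeds $n/6$; it is then $\le n/3$. In both cases $0<\ell(v_2)=\ell(a')-\ell(v_1)<\frac{2n}3-\frac n6=\frac n2$, the left inequality because $\ell(a')>n/2>\ell(v_1)$.

Write $x_i=(v_i,g_i)$ when $|v_i|\ge3$; these are light. Since all children of $x_i$ have types in $Q$, $x_i\ne w$ if $a\ne0$. Since $v_1,v_2$ are nonzero with disjoint supports inside the support of $Q$, $v_i\ne Q$ and so $x_i\ne y$. Also $x_1\ne x_2$. There are three subcases.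

First, $|v_1|,|v_2|\ge3$ and $a\ne0$. If $2\le D\le s'-4$ use the star $\{x_1,x_2,w\}$ with $g_1+g_2=D$, $1\le g_i\le|v_i|-2$. If $D\in\{1,s'-3\}$, use the loose center; here $\theta=1$.

Second, $a=0$. Then $a'=2Q$, so $|v_i|\ge4$ (as $2Q_\alpha\ge4$). If $D\in\{2,s'-4\}$ use the loose center; here $\theta=2$. If $3\le D\le s'-5$ use the star $\{x_1,x_2,y\}$ with $g_1+g_2=D$. There are at least two choices of $(g_1,g_2)$: $g_1$ ranges over $[\max(1,D-|v_2|+2),\min(|v_1|-2,D-1)]$, and the differences $|v_1|-3$, $D-2$, $s'-4-D$, $|v_2|-3$ are all $\ge1$. Different choices give different stars. Choose one giving a star different from the star (i-1) of the pair $\{v_1,v_2\}$, if that pair is of type (i-1).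

Third, $a\ne0$ and some $|v_i|\le2$; let $j\ne i$. If also $|v_j|\le2$ then $s'=4$, $D=1$, and we use the loose center, with $\theta=1$. Otherwise $|v_j|\ge3$. If $|v_i|=1$, use the star $v_i+x_j+w$ with $g_j=D\in[1,s'-3]=[1,|v_j|-2]$. If $|v_i|=2$, then $|v_j|=s'-2$ is even, so $s'\ge6$. Use the star $v_i+x_j+w$ with $g_j=D$ if $D\le s'-4$. If $D=s'-3$, use the center $(v_i+x_j+w,1)$ with $g_j=s'-4$; it has $N=4$, $u=0$, $\theta=0$, and $\lambda=1$ by Corollary 10 with $z=w$, using (3). In all these, $x_j$ is not a type of $Q$, since $\ell(v_j)>n/6$: this is clear for $j=1$; if $j=2$ then $|v_1|\le2$, so $\ell(v_1)<n/3$ by (9), and $\ell(v_2)>n/2-n/3$. So $h(v_i+x_j+w)=h(v_i)h(v_j)w=h(a')w$.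

*Case (iii): $\ell(a)=\ell/2$.* Then $\ell(a')=3\ell/2=n/2$. By (9), $|a|\ge2$ and $s'=|a'|\ge4$. Put $g=\max(1,2e-s'+2)$; since $2e\le s'+|a|-4$, $g\le|a|-1$. Put $D=2e-g\in[1,s'-2]$, $w=(a+y,g)$ and $z=(a',D)$. Since $W(w)+W(z)=Ln+k=T$, exactly one of $w,z$ is light.

(iii-w) *$w$ is light.* The spare is $(a'+w,D)$; here $N=s'+1$ is odd and $D\le N-3$. As $\ell(w)>\ell$, $w$ is not a type of $Q$, and $h(a'+w)=h(a')h(a)X$. We distinguish two situations.

If $W(a')>T/2$, use Lemma 9 with $w$ as the simple type, so $\hat m=a'$. The multiset $a'_K$ is heavy only for $a'_K=a'$, since proper sub-multisets have $<n/2$ leaves. And $s'>\theta+1$, as $\theta\le(s'-2)/2$. So $K=\emptyset$ is the only set that counts, and $\lambda=1$.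

If $W(a')<T/2$, we use Proposition 6. Let $c\le a'$. If $c\ne a'$ then $\ell(c)<n/2$ and $W(c)+D<T/2$ by (3), so $c\in\mathcal V$. On the other hand $W(a')+D=W(z)>T/2$, so $a'\notin\mathcal V$. Thus $c\in\mathcal V\iff c\ne a'$. Taking complements, $c+w\in\mathcal H\iff c\ne0$. Also $c\notin\mathcal H$ since $a'$ is light, and by complements $c+w\notin\mathcal V$. So $\mathcal M=\{a',w\}$. As $[c]=[c+w]$ and $\theta<s'$,
$$[\mathcal V]_{\equiv\theta,\le\theta}-[\mathcal H]_{\equiv\theta+1,\le\theta+1}=\sum_{|c|\le\theta,\,|c|\equiv\theta}[c]-\sum_{c\ne0,\,|c|\le\theta,\,|c|\equiv\theta}[c],$$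
sums over $c\le a'$, which is $[0]=h(a'+w)$ if $\theta$ is even and $0$ if $\theta$ is odd. If $\theta$ is odd, $E$ contains $[w]=[a']=h(a'+w)$: in (E1), $\theta=u$ and $|w|=1\le u$, $1\equiv u$; in (E2), $\theta=t=D$ is odd and $|a'|=s'=N-1=t+u+2\ge t+3$ is even; (E3) does not occur as $N$ is odd. So $D(a'+w,D)-h(a'+w)\in\mathcal P$ in all cases.

(iii-z) *$z$ is light.* The spare is $(a+y+z,g)$; here $N=|a|+2$ and $1\le g\le N-3$. By leaf counts $y,z$ are not types of $a$ and $y\ne z$. So its $h$ is $h(a)Xh(a')$. Use Lemma 9 with simple type $y$: $\hat m=a+z$. By (3) and (4) and lightness of $z$, $\hat m_K$ is heavy iff it consists of $z$ and a nonzero part of $a$. So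
$$\lambda=\#\{K':|a_{K'}|\le\theta,\ a_{K'}\ne a\}-\#\{K':a_{K'}\ne0,\ 1+|a_{K'}|\le\theta+1\}=1,$$
with $K'$ running over sets of types of $a$: since $\theta\le(|a|-1)/2<|a|$, the condition $a_{K'}\ne a$ is automatic and the difference comes from $K'=\emptyset$.

In each of the spares that is a center, $w$ (or $y$ in (iii-z)) has multiplicity one, so it is non-needy. $\square$

## 13. Spares are distinct from supplies and from each other

**Lemma 15.** No spare is a supply.

*Proof.* Suppose a spare $(r,b)$ ($b=0$ for stars) is a supply, arising through $x$, which has multiplicity one. By Lemma 11(b) all other types of multiplicity one in $r$ lie in $Q_x$.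

*Case (i-1).* Two of the three trees would be children of the third, which then has at least $n/2$ leaves; but all have fewer.

*Cases (i-2), (iii-z).* The types $y$ and $z$ have multiplicity one, so at least one of them lies in $Q_x$. Hence $\ell(x)>\ell$, so $x$ is not a type of $a$ and $x\in\{y,z\}$. But $z\notin Q$ and $y\notin a'$ by (9).

*Cases (ii), (iii-w).* The type $w$ has multiplicity one. If $x\ne w$, then $w\in Q_x$. But $x$ is a type of $Q$ (so $\ell(x)<\ell\le\ell(w)$) or one of $v,x_1,x_2$, whose children have types in $Q$, while $w$ is not a type of $Q$. This is impossible, so $x=w$.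

Let $a\ne0$. Then $Q_w=a+y$, and $(r-w)+a+y$ must be needy. But $y$ has multiplicity exactly one in it: $y$ is not a type of $Q$, and $v\ne y$, $x_j\ne y$ since $\rho\ne Q$ ($\rho$ misses the type $\alpha$ of $Q$) and $v_j\ne Q$. Contradiction.

Let $a=0$, $w=y$. For the loose center the demand would be $s=2Q$ in $m=3Q$, requiring $2q\le\theta+1\le\frac{3q-3}2+1$, which is false. For $(\mathbf b+v+y,t')$ the demand would be $(\mathbf b+v+Q,\ e+t',\ \mathbf b+v)$. Its type $y_0=(Q,e+t')$ is not in $\mathbf b+v$: it has too many leaves for a type of $Q$, and $\rho\ne Q$. So its chosen supply is the star with $b=0$, not our center. For the star $\{x_1,x_2,y\}$, Lemma 11(b) requires $x_1\in Q$, impossible as $\ell(x_1)>n/6$. $\square$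

**Lemma 16.** All spares, for all exceptional $y$ and all pairs $\{a,a'\}$, are distinct.

*Proof.* In a spare $r$ for $y$ each tree is of one of the following kinds:

* (1) a type of $Q$;
* (2) $(c,f)$ with $0\ne c\le2Q$, $c\ne Q$ (here $c$ is one of $a,a',v_1,v_2,\rho$, all $\ne Q$);
* (3) $y$;
* (4) $w=(a+y,g)$ with $0\ne a\le2Q$.

Exactly one tree is of kind (3) or (4).

**Step 1.** *This step separates spares for different exceptional trees.* Suppose the same star or center is a spare for $y$ and for an exceptional $\tilde y=(\tilde Q,\tilde e)\ne y$. Note $\ell(y)=\ell(\tilde y)=n/3$. Suppose first that $r$ contains a tree $w=(a+y,g)$ of kind (4) for $y$. With respect to $\tilde y$, the tree $w$ cannot be of kind (1) or (3), since $\ell(w)>n/3$; nor of kind (2), since it has the child $y$ with $n/3$ leaves, whereas types of $\tilde Q$ have $<n/6$; nor of kind (4), since its only child with $n/3$ leaves is $y\ne\tilde y$. This is a contradiction. So $r$ has no tree of kind (4) for $y$, hence $y\in r$; by symmetry $\tilde y\in r$ and there is no tree of kind (4) for $\tilde y$.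

With respect to $y$, the tree $\tilde y\ne y$ has $n/3$ leaves, so it is of kind (2); conversely $y$ is of kind (2) with respect to $\tilde y$. So the spare contains $y$ and a tree of kind (2) with exactly $n/3$ leaves. This excludes the loose center with $a=0$, whose trees other than $y$ are types of $Q$ with $<n/6$ leaves; it excludes $\mathbf b+v+y$, where $\ell(v)\le n/6$; and it excludes (iii-z), where $\ell(z)=n/2$ and the other trees besides $y$ have $<n/6$ leaves. What is left are the $3$-tree stars (i-1) and $\{x_1,x_2,y\}$, and the $4$-tree stars (i-2). The same holds for the description with respect to $\tilde y$, and both descriptions have the same number of trees.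

Three trees: $r=\{y,\tilde y,x_0\}$. In the description for $y$ the children of the two trees other than $y$ add up to $2Q$ (as $a+a'=2Q$, respectively $v_1+v_2=2Q$). So $\tilde Q+O=2Q$, with $O$ the multiset of children of $x_0$. By symmetry $Q+O=2\tilde Q$.

Four trees: $r=a+z+y$ with $\tilde y=z$, since the trees of $a$ are too small. So $\tilde Q=a'$, and with $O=a=r-y-\tilde y$ we get $\tilde Q+O=2Q$; symmetrically $Q+O=2\tilde Q$.

In both cases subtraction gives $3\tilde Q=3Q$, so $\tilde Q=Q$. But $\tilde y=(\tilde Q,\tilde e)$ is of kind (2) with respect to $y$, so $\tilde Q\ne Q$, a contradiction.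

**Step 2.** *This step recovers the pair $\{a,a'\}$ from a spare for a fixed $y$.* If $r$ contains a tree having $y$ as a child, that tree is $w=(a+y,g)$, we are in (ii) or (iii-w) with $a\ne0$, and $a$ is read off. Otherwise we are in (i), (iii-z), or (ii) with $a=0$. Case (iii-z) is recognized by the presence of a tree $z$ with $n/2$ leaves, since all trees in the other spares considered have fewer; then $a=r-y-z$. In (i-1), with $3$ trees, $a,a'$ are the children multisets of the trees other than $y$. In (i-2), with $4$ trees, $a$ consists of the trees with fewer than $n/6$ leaves. The single spare with $a=0$ is a loose center ($2q+1\ge7$ trees), or $\mathbf b+v+y$ ($\ge6$ trees), or a star $\{x_1,x_2,y\}$. The last could only coincide with the (i-1) star of the pair $\{v_1,v_2\}$, and was chosen different from it. Hence all spares are distinct. $\square$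

## 14. Proof of Theorem 1

Let $n$ or $k$ be odd, $0\le k\le n-3$. By Proposition 5, $\mathrm{ch}\,H^{2k}$ is a sum over stars, contributing $h(r)\in\mathcal P$, and centers. Non-needy centers have $D\in\mathcal P$ by Lemma 9. Needy centers contribute $E+[\mathcal V]_{\equiv\theta,\le\theta}\in\mathcal P$ minus the sum of $[s]$ over their demands.

Each non-exceptional $[s]$ cancels against the copy of $[s]=h(r_b)$ in its supply, which exists by Lemma 12. For each exceptional demand, take $-[2y]$ together with the term $[y]$ of the same center, which is used only once because a center has at most one exceptional demand, and the copies of $h(a)h(a')X$ in its spares, which exist by Proposition 14. Their sum is $X$ times the left side of (8), an element of $\mathcal P$.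

Supplies are pairwise distinct by Lemma 11(a), spares are pairwise distinct by Lemma 16, and no spare is a supply by Lemma 15. All of them are stars or non-needy centers, so nothing is taken from a center that itself has demands, and in each of them the remainder after removing the one copy used lies in $\mathcal P$. Hence $\mathrm{ch}\,H^{2k}\in\mathcal P$.

If $n$ and $k$ are both even, then $n-3-k$ is odd, and $H^{2k}\cong H^{2(n-3-k)}$ by Poincaré duality, so the case already treated applies. Finally $H_{2k}\cong(H^{2k})^*\cong H^{2k}$, and for $k>n-3$ the group is zero. $\blacksquare$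

## 15. No permuted $\mathbb Z$-basis for $H_2(\overline M_{0,5},\mathbb Z)$

**Proposition 17.** $H_2(\overline M_{0,5},\mathbb Z)$ is not a permutation $\mathbb Z[S_5]$-lattice.

*Proof.*

**Step 1.** *This step writes down the action.* By Poincaré duality the lattice is $\mathrm{Pic}(\overline M_{0,5})=\mathbb Z\Psi\oplus\bigoplus_{i=1}^4\mathbb ZE_i$. Here $\overline M_{0,5}$ is the blow-up of $\mathbb P^2$ at four points, $\Psi=\psi_5$ is the class of a line, $E_i=D_{i5}$, and $D_{ij}=\Psi-E_k-E_l$ for $\{i,j,k,l\}=\{1,2,3,4\}$. The stabilizer $S_4$ of $5$ permutes the $E_i$ and fixes $\Psi$. The transposition $(i5)$ maps $\Psi\mapsto\psi_i=2\Psi-\sum_{j\ne i}E_j$, $E_i\mapsto E_i$, and $E_j\mapsto D_{ij}$ for $j\ne i$. Put $S=\sum E_i$. Then $(i5)\Psi=2\Psi-S+E_i$. In $\sum_{j\ne i}D_{ij}$ each $E_m$ with $m\ne i$ is subtracted twice, so $(i5)S=E_i+3\Psi-2(S-E_i)=3\Psi-2S+3E_i$.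

**Step 2.** *This step determines the shape of a permutation basis.* An invariant vector is fixed by $S_4$, so it is $a\Psi+bS$. Its image under $(i5)$ is $(2a+3b)\Psi-(a+2b)S+(a+3b)E_i$, so it is invariant iff $a+3b=0$. So the rational representation has dimension $5$ and one-dimensional invariants. The dimension of the invariants is the number of orbits, so a permutation basis would be a transitive $S_5$-set of size $5$.

A subgroup $U$ of index $5$ in $S_5$ is a point stabilizer up to conjugacy. The action on $S_5/U$ is faithful, because a nontrivial normal subgroup contains $A_5$ and $|S_5/A_5|=2$, which does not allow transitivity on five elements. So this action gives an automorphism of $S_5$ mapping $U$ to a point stabilizer, and all automorphisms of $S_5$ are inner.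

So the basis would be $e_0=a\Psi+bS$ with $a,b\in\mathbb Z$, having as stabilizer that of $5$, and $e_i=(i5)e_0=(2a+3b)\Psi-(a+2b)S+(a+3b)E_i$ for $i=1,\dots,4$.

**Step 3.** *This step computes the determinant.* Let $v=a+3b$. Since $e_i-e_1=v(E_i-E_1)$ for $i=2,3,4$, a factor $v^3$ splits off. Modulo the $E_i-E_1$, all $E_i$ become one element $\bar E$ and $S$ becomes $4\bar E$. Hence $e_0\mapsto a\Psi+4b\bar E$ and $e_1\mapsto(2a+3b)\Psi+(-3a-5b)\bar E$. So the determinant of $(e_0,\dots,e_4)$ is, up to sign,
$$v^3\det\begin{pmatrix}a&4b\\2a+3b&-3a-5b\end{pmatrix}=-v^3(3a^2+13ab+12b^2)=-v^4(3a+4b),\qquad3a+4b=3v-5b .$$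
For a basis this must be $\pm1$. So $v=\pm1$ and $3v-5b=\pm1$, which modulo $5$ says $\pm3\equiv\pm1$. No choice of signs satisfies this. $\blacksquare$
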